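\title{Determinants of matrices with entries in a subset of a prime field}

\begin{abstract}
Let $p$ be an odd prime, let $A\subset\mathbb{F}_p$ have at least two elements, and let $f_d(A)$ be the number of distinct determinants of $d\times d$ matrices with entries in $A$. We prove that $f_d(A)\ge\frac12\min\{|A|^{\lfloor (d-1)/2\rfloor},p\}$ for all $d\ge 3$, and that every element of $\mathbb{F}_p$ is such a determinant when $|A|^k>p$ and $d\ge 2k+2$. In particular $f_d(A)\ge\frac12\min\{|A|^4,p\}$ for $d\ge 9$, which proves a conjecture posed by Koh, Pham, Shen and Vinh, without the logarithmic loss that it allows. No exponent larger than $d$ is possible, so the best exponent grows linearly in $d$. The proof is elementary: we fix all rows but the last and build the cofactors of the last row one at a time.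
\end{abstract}

\section{Introduction}

Let $p$ be an odd prime and let $\mathbb{F}_p$ be the field with $p$ elements. For a positive integer $d$ and a set $A\subset\mathbb{F}_p$, let $M_d(A)$ be the set of $d\times d$ matrices all of whose entries lie in $A$, and put
\[
D_d(A)=\{\det M: M\in M_d(A)\},\qquad f_d(A)=|D_d(A)|,
\]
where $\det M=\sum_{\sigma\in S_d}\operatorname{sgn}(\sigma)\prod_{i=1}^d a_{i\sigma(i)}$ for $M=[a_{ij}]$. How small can $f_d(A)$ be, given $|A|$?

For $d=1$ we have $f_1(A)=|A|$. For $d\ge2$ the determinant is formed from the entries by both sums and products, so one expects few values only when $A$ is close to being closed under both operations. In a field with a proper subfield this happens: for $A=\mathbb{F}_p$ inside $\mathbb{F}_{p^2}$ every determinant lies in $A$, and the number of values equals $|A|$ for every $d$. The field $\mathbb{F}_p$ has no proper subfield, so one guesses that $f_d(A)$ is at least a power $|A|^e$ with $e>1$, until it reaches the ceiling $p$, and that $e$ improves as $d$ grows.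

Counting matrices gives $f_d(A)\le |A|^{d^2}$, but intervals show that $e$ cannot be nearly so large. For $2\le n\le p$ let $I_n$ be the set of residues of $0,1,\dots,n-1$. The determinant of an integer matrix with entries in $\{0,\dots,n-1\}$ is a sum of $d!$ terms of absolute value at most $(n-1)^d$, so
\begin{equation}\label{eq:interval}
f_d(I_n)\le 2\,d!\,(n-1)^d+1 .
\end{equation}

We write $U\ll V$ (or $V\gg U$) if $|U|\le cV$ for some constant $c>0$, and $U\gtrsim V$ if $U\gg(\log U)^{-c}V$ for some constant $c>0$. The implied constants may depend on $d$ but not on $p$ or $A$. Koh, Pham, Shen and Vinh \cite{KPSV} proved the following lower bounds.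
\begin{itemize}
\item If $|A|\le p^{2/3}$, then $f_2(A)\gg|A|^{3/2}$.
\item If $|A|\le p^{4/7}$, then $f_3(A)\gg|A|^{7/4}$.
\item If $d\ge4$ is even and $|A|\le p^{\frac{45\cdot 2^{d/2}}{136\cdot 2^{d/2}-137}}$, then $f_d(A)\gtrsim|A|^{3+\frac1{45}-\frac{137}{45\cdot 2^{d/2}}}$.
\item If $d\ge5$ is odd and $|A|\le p^{\frac{45\cdot 2^{(d-1)/2}}{136\cdot 2^{(d-1)/2}-137}}$, then $f_d(A)\gtrsim|A|^{\frac52+\frac1{90}-\frac{137}{45\cdot 2^{(d+1)/2}}}$.
\end{itemize}
These exponents stay below $3+\frac1{45}$ for all $d$. The following problem comes from \cite{KPSV}; we state it with the quantifiers written out.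
\begin{quote}
\textbf{Conjecture.} \emph{There is $d_0$ such that for every $d\ge d_0$ we have $f_d(A)\gtrsim\min\{|A|^4,p\}$, uniformly over all odd primes $p$ and all $A\subset\mathbb{F}_p$ with $|A|\ge2$, with implied constants depending only on $d$.}
\end{quote}
The condition $|A|\ge2$ excludes only the degenerate case $|A|=1$, where $f_d(A)=1$ and $\log f_d(A)=0$. We prove the conjecture in a stronger form.

\begin{theorem}\label{thm:lower}
Let $p$ be an odd prime, let $A\subset\mathbb{F}_p$ with $n=|A|\ge2$, and let $k\ge1$ be an integer.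
\begin{itemize}
\item[(i)] If $d\ge 2k+1$, then $\displaystyle f_d(A)\ge\frac{p\,n^k}{p+n^k}\ge\frac12\min\{n^k,p\}$.
\item[(ii)] If $n^k>p$ and $d\ge2k+2$, then $D_d(A)=\mathbb{F}_p$.
\end{itemize}
\end{theorem}

Both parts are sharp up to a constant factor in the exponent.

\begin{theorem}\label{thm:upper}
Fix $d\ge2$.
\begin{itemize}
\item[(i)] If $e\ge0$ is such that $f_d(A)\gtrsim\min\{|A|^e,p\}$ uniformly over all odd primes $p$ and all $A\subset\mathbb{F}_p$ with $|A|\ge2$, then $e\le d$.
\item[(ii)] If $p$ is an odd prime, $n\ge2$ and $2\,d!\,(n-1)^d+1<p$, then there is $A\subset\mathbb{F}_p$ with $|A|=n$ and $D_d(A)\ne\mathbb{F}_p$.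
\end{itemize}
\end{theorem}

Let $e_d$ be the supremum of the exponents $e$ that satisfy the hypothesis of Theorem~\ref{thm:upper}(i).

\begin{corollary}\label{cor:main}
Let $p$ be an odd prime and let $A\subset\mathbb{F}_p$ with $|A|\ge2$.
\begin{itemize}
\item[(i)] If $d\ge3$, then $f_d(A)\ge\frac12\min\{|A|^{\lfloor(d-1)/2\rfloor},p\}$. In particular $f_d(A)\ge\frac12\min\{|A|^4,p\}$ for all $d\ge9$, and the conjecture holds with $d_0=9$.
\item[(ii)] If $d\ge4$ and $|A|>p^{1/\lfloor(d-2)/2\rfloor}$, then $D_d(A)=\mathbb{F}_p$.
\item[(iii)] For $d\ge3$ we have $\lfloor(d-1)/2\rfloor\le e_d\le d$.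
\end{itemize}
\end{corollary}

The constant $\frac12$ does not depend on $d$, there is no logarithmic loss, and there is no upper restriction on $|A|$. We do not determine the exact value of $e_d$. For $3\le d\le6$ the exponents of \cite{KPSV} exceed $\lfloor(d-1)/2\rfloor\le2$ in their ranges of $|A|$, since $\frac74>1$, $3-\frac{137}{180}>2$ and $\frac52-\frac{137}{360}>2$. For $d\ge7$ the exponent $\lfloor(d-1)/2\rfloor$ is the larger one, since $3>\frac52+\frac1{90}$ for $d=7$, $\frac1{45}<\frac{137}{720}$ for $d=8$, and $4>3+\frac1{45}$ for $d\ge9$.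

Section~\ref{sec:idea} shows the method on $3\times3$ and $4\times4$ matrices. Section~\ref{sec:reduction} reduces the problem to sets that contain $0$ and $1$. Section~\ref{sec:cofactors} describes which cofactors we can produce, Section~\ref{sec:growth} chooses among them, and Section~\ref{sec:proofs} assembles the proofs.

\section{The method on $3\times3$ and $4\times4$ matrices}\label{sec:idea}

For $S,T\subset\mathbb{F}_p$ and $\xi\in\mathbb{F}_p$ we write $S\pm T=\{s\pm t:s\in S,\ t\in T\}$ and $\xi S=\{\xi s:s\in S\}$. In this section $B\subset\mathbb{F}_p$ is a set with $0,1\in B$ and $n=|B|$.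

Fix the first $d-1$ rows of a matrix in $M_d(B)$ and let the last row $y$ run over $B^d$. Expansion along the last row gives the determinant as $c_1y_1+\dots+c_dy_d$, where the cofactors $c_i$ depend only on the fixed rows. Hence $D_d(B)\supseteq c_1B+\dots+c_dB$. If the $c_i$ could be chosen freely in $\mathbb{F}_p$, an averaging argument (Lemma~\ref{lem:average} below) would make this sumset almost as large as $\min\{n^d,p\}$. The difficulty is that the $c_i$ are themselves determinants with entries in $B$. There are at most $n^{d(d-1)}$ possible vectors $(c_1,\dots,c_d)$, and when $B$ is small these form a tiny part of $\mathbb{F}_p^d$. So good cofactors have to be constructed, and we first need to know which coefficients are good.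

For a nonempty set $S\subset\mathbb{F}_p$ define the \emph{quotient set}
\[
Q(S)=\Big\{\frac{s-s'}{b-b'}:\ s,s'\in S,\ b,b'\in B,\ b\ne b'\Big\}.
\]
It contains $0$, and $Q(S)\subseteq Q(S')$ when $S\subseteq S'$. It is exactly the set of coefficients $\xi$ that cause a collision in $S+\xi B$.

\begin{lemma}\label{lem:direct}
Let $S\subset\mathbb{F}_p$ be nonempty and $\xi\in\mathbb{F}_p$. Then $|S+\xi B|=n|S|$ if and only if $\xi\notin Q(S)$.
\end{lemma}

\begin{proof}
The map $S\times B\to S+\xi B$, $(s,b)\mapsto s+\xi b$, is surjective, so the equality holds if and only if the map is injective. Two distinct pairs $(s,b')$ and $(s',b)$ with $s+\xi b'=s'+\xi b$ must have $b\ne b'$, since $b=b'$ forces $s=s'$. For $b\ne b'$ the equation says that $\xi=(s-s')/(b-b')$.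
\end{proof}

Suppose we want $n^2$ distinct determinants. By the lemma with $S=B$, it suffices to find two cofactors whose ratio $\xi$ lies outside $Q(B)$. Let $s,s',b,b'\in B$ with $b\ne b'$, and put $u=s-s'$, $\beta=b-b'$ and $r=u/\beta\in Q(B)$. A column of ones turns two rows into their difference: subtracting the second row from the first and expanding along the last column, we get
\begin{equation}\label{eq:three}
\det\begin{pmatrix}s&b'&1\\ s'&b&1\\ x_1&x_2&0\end{pmatrix}
=-\det\begin{pmatrix}u&-\beta\\ x_1&x_2\end{pmatrix}
=-\beta\,(x_1+rx_2).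
\end{equation}
So $D_3(B)\supseteq-\beta(B+rB)$ for every $r\in Q(B)$. These are precisely the coefficients that Lemma~\ref{lem:direct} tells us to avoid. One more row and column shift the ratio by one. Subtracting the third row from the second and expanding along the last column, we get
\begin{equation}\label{eq:four}
\det\begin{pmatrix}1&1&0&0\\ s&b&b'&1\\ s'&b'&b&1\\ x_1&0&x_2&0\end{pmatrix}
=-\det\begin{pmatrix}1&1&0\\ u&\beta&-\beta\\ x_1&0&x_2\end{pmatrix}
=-\big(\beta x_2-(ux_2+\beta x_1)\big)=\beta\,\big(x_1+(r-1)x_2\big).
\end{equation}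
Now there are two cases.

If $Q(B)\ne\mathbb{F}_p$, then $Q(B)$ is not closed under $x\mapsto x-1$, because it contains $0$ and the elements $0,-1,-2,\dots$ exhaust $\mathbb{F}_p$. So there is $r\in Q(B)$ with $r-1\notin Q(B)$, and \eqref{eq:four} gives $f_4(B)\ge|B+(r-1)B|=n^2$. For example, let $B=\{0,1\}$ and $p\ge5$. Then $Q(B)=\{-1,0,1\}$, and $r=-1$ comes from $s=0$, $s'=1$, $b=1$, $b'=0$. The determinant \eqref{eq:four} is $x_1-2x_2$, with the four values $0,1,-2,-1$.

If $Q(B)=\mathbb{F}_p$, then no coefficient avoids collisions. But now \eqref{eq:three} produces \emph{every} coefficient $\xi\in\mathbb{F}_p$, and we may average over $\xi$ after all.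

The general proof repeats this step with $B$ replaced by a sumset $S=\xi_1B+\dots+\xi_jB$: either a new coefficient outside $Q(S)$ multiplies the size by $n$, or all remaining coefficients are free.

\section{Reduction to a set containing $0$ and $1$}\label{sec:reduction}

The matrices above need the entries $0$ and $1$, which $A$ may not contain. Dilating $A$ is harmless, since $D_d(cA)=c^dD_d(A)$. Translating $A$ is not, but a translation can be absorbed by one extra row and column.

\begin{lemma}\label{lem:reduction}
Let $A\subset\mathbb{F}_p$ with $|A|\ge2$. Choose $a\in A$ with $a\neq0$, then $a'\in A$ with $a'\ne a$, and put $c=a'-a$ and $B=\{c^{-1}(x-a):x\in A\}$. Then $|B|=|A|$, $0,1\in B$, and the following hold.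
\begin{itemize}
\item[(i)] $D_d(A)\supseteq ac^{d-1}D_{d-1}(B)$ for all $d\ge2$.
\item[(ii)] $D_m(B)\subseteq D_{m+1}(B)$ for all $m\ge1$.
\item[(iii)] $f_d(A)\ge2$ for all $d\ge2$.
\end{itemize}
\end{lemma}

\begin{proof}
Both choices are possible because $|A|\ge2$. The map $x\mapsto c^{-1}(x-a)$ is a bijection from $A$ to $B$ that sends $a$ to $0$ and $a'$ to $1$; its inverse is $b\mapsto a+cb$.

(i) Let $N=[N_{ij}]\in M_{d-1}(B)$. Let $M$ be the $d\times d$ matrix whose upper left $(d-1)\times(d-1)$ block is $[a+cN_{ij}]$ and whose last row and last column have all entries equal to $a$. Then $M\in M_d(A)$. Subtracting the last row from each of the others gives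
\[
\det M=\det\begin{pmatrix}cN&0\\ a\,\cdots\, a&a\end{pmatrix}=ac^{d-1}\det N .
\]

(ii) For $N\in M_m(B)$ the matrix $\begin{pmatrix}N&0\\0&1\end{pmatrix}$ lies in $M_{m+1}(B)$ and has determinant $\det N$.

(iii) The identity matrix lies in $M_{d-1}(B)$, so $ac^{d-1}\ne0$ lies in $D_d(A)$ by (i). The matrix with all entries equal to $a$ has two equal rows, so $0\in D_d(A)$.
\end{proof}

The choice $a\ne0$ matters: for $a=0$ part (i) would say only that $0\in D_d(A)$. The dimension lost in (i) is the ``$+1$'' in the condition $d\ge2k+1$ of Theorem~\ref{thm:lower}.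

\section{Prescribing the cofactors}\label{sec:cofactors}

In this section and the next, $B\subset\mathbb{F}_p$ is a fixed set with $0,1\in B$ and $n=|B|$.

To iterate \eqref{eq:four} we must add rows and columns without disturbing the ratios of cofactors that are already in place. Expanding determinants is a poor way to track this. There is a better description: if $L$ is the matrix of the fixed rows and $c$ is the vector of cofactors, then $Lc=0$, because placing a row of $L$ in the last position gives a matrix with two equal rows. So when $L$ has full rank, the cofactors are determined up to a scalar by the kernel $\ker L=\{w:Lw=0\}$, and kernels of block matrices are easy to compute.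

\begin{definition}\label{def:realizable}
A sequence $(\xi_1,\dots,\xi_j)$ in $\mathbb{F}_p$ is \emph{realizable} if there are a $(2j-1)\times2j$ matrix $L$ with entries in $B$ and elements $z_1,\dots,z_j\in\mathbb{F}_p$ such that $\ker L$ is the line spanned by
\[
v=(\xi_1,z_1,\xi_2,z_2,\dots,\xi_j,z_j),\qquad\text{with }\xi_1=1,\ z_1=-1 .
\]
Its \emph{sumset} is $S(\xi_1,\dots,\xi_j)=\xi_1B+\dots+\xi_jB$.
\end{definition}

The sequence $(1)$ is realizable, by $L=(1\ \ 1)$ and $v=(1,-1)$, and its sumset is $B$. The coordinate $z_1=-1$ is kept in reserve to produce the shift $r\mapsto r-1$; we cannot use $\xi_1=1$ for this, because the first column is already occupied by the entries that produce $s$ and $s'$. The coordinates $z_2,\dots,z_j$ belong to the columns of ones, and we do not control them.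

For $x=(x_1,\dots,x_j)\in B^j$ put $\hat x=(x_1,0,x_2,0,\dots,x_j,0)\in B^{2j}$, so that $\hat x\cdot v=\sum_ix_i\xi_i$, where $y\cdot v=\sum_l y_lv_l$. Let $e_1,e_2,\dots$ be the standard basis vectors.

\begin{lemma}\label{lem:values}
Let $(\xi_1,\dots,\xi_j)$ be realizable, with sumset $S$. There is $\kappa\ne0$ in $\mathbb{F}_p$ such that $D_{2j}(B)\supseteq\kappa S$ and $D_{2j+1}(B)\supseteq\kappa(S-S)$.
\end{lemma}

\begin{proof}
Let $L$ and $v$ be as in Definition~\ref{def:realizable}. Since $\ker L$ has dimension one, $L$ has rank $2j-1$, so its rows are linearly independent and span a hyperplane $W\subset\mathbb{F}_p^{2j}$. Since $Lv=0$, we have $W\subseteq\{y:y\cdot v=0\}$. The right side is also a hyperplane because $v\ne0$, so the two are equal. The linear functional $\varphi(y)=\det\binom{L}{y}$ vanishes exactly when $y\in W$. As $e_1\cdot v=1$, the vector $e_1$ is not in $W$, so $\kappa=\varphi(e_1)$ is nonzero. The functional $y\mapsto\varphi(y)-\kappa\,y\cdot v$ vanishes on $W$ and at $e_1$, hence everywhere: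
\[
\det\begin{pmatrix}L\\ y\end{pmatrix}=\kappa\,y\cdot v\qquad(y\in\mathbb{F}_p^{2j}).
\]
Taking $y=\hat x$ with $x\in B^j$ gives $D_{2j}(B)\supseteq\kappa S$. For $x,x'\in B^j$, subtract the last row from the one before it and expand along the last column:
\[
\det\begin{pmatrix}L&0\\ \hat x&1\\ \hat x'&1\end{pmatrix}
=\det\begin{pmatrix}L&0\\ \hat x-\hat x'&0\\ \hat x'&1\end{pmatrix}
=\det\begin{pmatrix}L\\ \hat x-\hat x'\end{pmatrix}
=\kappa\,(\hat x\cdot v-\hat x'\cdot v).
\]
The matrix on the left lies in $M_{2j+1}(B)$, so $D_{2j+1}(B)\supseteq\kappa(S-S)$.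
\end{proof}

The next lemma extends a realizable sequence by one term. For $j=1$ and $\varepsilon=1$, the matrix in its proof consists of the first three rows of the matrix in \eqref{eq:four}.

\begin{lemma}\label{lem:extend}
Let $(\xi_1,\dots,\xi_j)$ be realizable, with sumset $S$. If $r\in Q(S)$ and $\varepsilon\in\{0,1\}$, then $(\xi_1,\dots,\xi_j,r-\varepsilon)$ is realizable.
\end{lemma}

\begin{proof}
Let $L$ and $v$ be as in Definition~\ref{def:realizable}. Write $r=(s-s')/(b-b')$ with $b\ne b'$ in $B$ and $s=\hat x\cdot v$, $s'=\hat x'\cdot v$ for some $x,x'\in B^j$. Put $\alpha=\hat x+\varepsilon b\,e_2$ and $\alpha'=\hat x'+\varepsilon b'e_2$. The second coordinates of $\hat x$ and $\hat x'$ are $0$, and $\varepsilon b,\varepsilon b'\in B$, so $\alpha,\alpha'\in B^{2j}$. Since $z_1=-1$, we have $\alpha\cdot v=s-\varepsilon b$ and $\alpha'\cdot v=s'-\varepsilon b'$. Consider the $(2j+1)\times(2j+2)$ matrix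
\[
L^+=\begin{pmatrix}L&0&0\\ \alpha&b'&1\\ \alpha'&b&1\end{pmatrix},
\]
whose entries lie in $B$. A vector $(w,\mu,\nu)$ with $w\in\mathbb{F}_p^{2j}$ and $\mu,\nu\in\mathbb{F}_p$ lies in $\ker L^+$ if and only if $w=tv$ for some $t\in\mathbb{F}_p$ and
\[
t(s-\varepsilon b)+b'\mu+\nu=0,\qquad t(s'-\varepsilon b')+b\mu+\nu=0 .
\]
This pair of equations is equivalent to the first equation together with the difference of the two, which reads $(b-b')\mu=t\big(s-s'-\varepsilon(b-b')\big)$, that is, $\mu=t(r-\varepsilon)$. The first equation then reads $\nu=tz$ with $z=-(s-\varepsilon b)-b'(r-\varepsilon)$. Hence $\ker L^+$ is the line spanned by $(v,r-\varepsilon,z)$, which has the required form.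
\end{proof}

Each new coefficient costs two rows. A single new row $(\alpha,b)$ with $b\neq0$ and a single new column would give the coordinate $-\alpha\cdot v/b$, whose denominator is an element of $B$, whereas $Q(S)$ has differences $b-b'$ in the denominator; the second row and the column of ones supply the difference. This is why $k$ coefficients need $2k$ columns, and why the exponent in Corollary~\ref{cor:main} is about $d/2$.

\section{Growth of the sumsets}\label{sec:growth}

We first record what averaging gives when the coefficients are free. The idea is that a map from a set of size $N$ has a large image if few pairs of points have the same value.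

\begin{lemma}\label{lem:average}
Let $T\subset\mathbb{F}_p$ be nonempty, let $m\ge1$ and put $N=|T|\,n^m$. There is $\eta=(\eta_1,\dots,\eta_m)\in\mathbb{F}_p^m$ such that
\[
|T+\eta_1B+\dots+\eta_mB|\ge\frac{pN}{p+N}.
\]
\end{lemma}

\begin{proof}
For $\eta\in\mathbb{F}_p^m$ let $E(\eta)$ be the number of quadruples $(s,x,s',x')\in(T\times B^m)^2$ with $s+\eta\cdot x=s'+\eta\cdot x'$. We bound $\sum_\eta E(\eta)$ by counting, for each quadruple, the $\eta$ that satisfy its equation $\eta\cdot(x-x')=s'-s$. If $x=x'$, the equation holds for all $p^m$ values of $\eta$ when $s=s'$ and for none otherwise; there are $N$ quadruples with $x=x'$ and $s=s'$. If $x\ne x'$, the solutions $\eta$ form an affine hyperplane, which has $p^{m-1}$ points; there are at most $N^2$ such quadruples. Hence $\sum_\eta E(\eta)\le p^mN+p^{m-1}N^2$, and some $\eta$ has $E(\eta)\le N+N^2/p$.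

Fix this $\eta$, let $U=T+\eta_1B+\dots+\eta_mB$, and for $u\in U$ let $\rho(u)$ be the number of pairs $(s,x)\in T\times B^m$ with $s+\eta\cdot x=u$. Then $\sum_{u\in U}\rho(u)=N$ and $\sum_{u\in U}\rho(u)^2=E(\eta)$. The Cauchy--Schwarz inequality gives $N^2\le|U|\,E(\eta)$, so $|U|\ge N^2/(N+N^2/p)=pN/(p+N)$.
\end{proof}

We average over all $m$ coefficients at once. Applying the case $m=1$ repeatedly would give only $1/|U|\le 1/N+(1+n^{-1}+\dots+n^{-(m-1)})/p$ in place of $1/|U|\le1/N+1/p$, and Theorem~\ref{thm:lower}(ii) needs the latter to get $|U|>p/2$ from $N>p$.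

\begin{proposition}\label{prop:growth}
For every $k\ge1$ there is a realizable sequence of length $k$ whose sumset $S$ satisfies $|S|\ge pN/(p+N)$, where $N=n^k$.
\end{proposition}

\begin{proof}
Let $j$ be the largest integer with $1\le j\le k$ for which some realizable sequence $(\xi_1,\dots,\xi_j)$ has a sumset $T$ of size exactly $n^j$. Such a $j$ exists, because the sequence $(1)$ has sumset $B$. If $j=k$, then $|T|=N\ge pN/(p+N)$ and we are done. So let $j<k$.

We claim that $Q(T)=\mathbb{F}_p$. Suppose not. Since $0\in Q(T)$ and the elements $0,-1,\dots,-(p-1)$ are all of $\mathbb{F}_p$, there is a least integer $i\ge1$ with $-i\notin Q(T)$. Then $r=-(i-1)$ lies in $Q(T)$ and $r-1$ does not. By Lemma~\ref{lem:extend} with $\varepsilon=1$ the sequence $(\xi_1,\dots,\xi_j,r-1)$ is realizable, and by Lemma~\ref{lem:direct} its sumset $T+(r-1)B$ has size $n^{j+1}$. This contradicts the choice of $j$.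

Let $m=k-j\ge1$ and take $\eta\in\mathbb{F}_p^m$ from Lemma~\ref{lem:average}; note that $|T|\,n^m=N$. We show by induction on $i$ that $(\xi_1,\dots,\xi_j,\eta_1,\dots,\eta_i)$ is realizable for $0\le i\le m$. Suppose this holds for some $i<m$. The sumset $T_i=T+\eta_1B+\dots+\eta_iB$ contains $T$ because $0\in B$. So $Q(T_i)\supseteq Q(T)=\mathbb{F}_p$ contains $\eta_{i+1}$, and Lemma~\ref{lem:extend} with $\varepsilon=0$ appends $\eta_{i+1}$. For $i=m$ we obtain a realizable sequence of length $k$ with sumset $T_m$, and $|T_m|\ge pN/(p+N)$.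
\end{proof}

\begin{example}
Let $B=\{0,1\}$. The first alternative produces $\xi_1=1$ and $\xi_{j+1}=-2^j$, as in binary notation. Indeed, suppose the sumset $T$ of $(\xi_1,\dots,\xi_j)$ consists of the residues of $2^j$ consecutive integers. Since $b-b'=\pm1$, the set $Q(T)=T-T$ consists of the residues of $-(2^j-1),\dots,2^j-1$. If $2^{j+1}\le p$, then $-2^j\notin Q(T)$, and $T+(-2^j)B$ consists of the residues of $2^{j+1}$ consecutive integers. At the first $j$ with $2^{j+1}>p$ we have $Q(T)=\mathbb{F}_p$, and the second alternative takes over.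
\end{example}

\begin{remark}
The claim $Q(T)=\mathbb{F}_p$ is the only step in the proof of Theorem~\ref{thm:lower} that uses the primality of the order of the field: it needs $1$ to generate the additive group. For $B=\mathbb{F}_p$ inside $\mathbb{F}_{p^2}$, the example from the introduction, $Q(B)=B$ is a proper subset closed under $x\mapsto x-1$, and neither alternative is available. The assumption that $p$ is odd belongs to the formulation of the problem and is not used.
\end{remark}

\section{Proofs of the main results}\label{sec:proofs}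

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $a$, $c$ and $B$ be as in Lemma~\ref{lem:reduction}, so $|B|=n$, $0,1\in B$ and $ac^{d-1}\ne0$. Put $N=n^k$. Let $S$ be the sumset given by Proposition~\ref{prop:growth}, and let $\kappa\ne0$ be given by Lemma~\ref{lem:values} with $j=k$.

(i) Let $d\ge2k+1$, so $d-1\ge2k$. By Lemma~\ref{lem:reduction}(i) and (ii) and Lemma~\ref{lem:values},
\[
D_d(A)\supseteq ac^{d-1}D_{d-1}(B)\supseteq ac^{d-1}D_{2k}(B)\supseteq ac^{d-1}\kappa S .
\]
Multiplication by a nonzero element preserves size, so $f_d(A)\ge|S|\ge pN/(p+N)$. Finally $p+N\le2\max\{N,p\}$ and $pN=\max\{N,p\}\min\{N,p\}$, so $pN/(p+N)\ge\frac12\min\{N,p\}$.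

(ii) Let $N>p$. Then $2N>p+N$, so $|S|\ge pN/(p+N)>p/2$. For $t\in\mathbb{F}_p$ the sets $S$ and $\{t\}+S$ have more than $p/2$ elements each, so they intersect: $s=t+s'$ for some $s,s'\in S$. Hence $S-S=\mathbb{F}_p$, and $D_{2k+1}(B)=\mathbb{F}_p$ by Lemma~\ref{lem:values}. For $d-1\ge2k+1$, Lemma~\ref{lem:reduction}(ii) gives $D_{d-1}(B)=\mathbb{F}_p$, and then Lemma~\ref{lem:reduction}(i) gives $D_d(A)\supseteq ac^{d-1}\mathbb{F}_p=\mathbb{F}_p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
(i) By hypothesis there are constants $C,c>0$ such that $\min\{|A|^e,p\}\le Cf_d(A)(\log f_d(A))^c$ for all odd primes $p$ and all $A\subset\mathbb{F}_p$ with $|A|\ge2$. Given $n\ge2$, choose a prime $p>\max\{n,n^e\}$, which is odd, and take $A=I_n$. By Lemma~\ref{lem:reduction}(iii) and \eqref{eq:interval}, $2\le f_d(I_n)\le3\,d!\,n^d$. Therefore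
\[
n^e\le 3C\,d!\,n^d\big(\log(3\,d!)+d\log n\big)^c\qquad\text{for all }n\ge2 .
\]
If $e>d$, this fails for large $n$, since $n^{e-d}$ grows faster than any power of $\log n$. So $e\le d$.

(ii) The hypothesis gives $p>2(n-1)+1\ge n$, so $I_n$ is defined and has $n$ elements. By \eqref{eq:interval}, $f_d(I_n)<p$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(i) For $d\ge3$ the integer $k=\lfloor(d-1)/2\rfloor$ satisfies $k\ge1$ and $d\ge2k+1$, so Theorem~\ref{thm:lower}(i) gives the first bound. The choice $k=4$ gives the second for $d\ge9$. It remains to pass to the relation $\gtrsim$. The factor $(\log f_d(A))^{-c}$ in its definition is large when $f_d(A)$ is close to $1$, so we need a lower bound on the logarithm. By Lemma~\ref{lem:reduction}(iii), $\log f_d(A)\ge\log2$. Hence for $d\ge2k+1$ and any $c>0$,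
\begin{equation}\label{eq:log}
f_d(A)\ge\tfrac12\min\{|A|^k,p\}\ge\tfrac12(\log2)^c\,(\log f_d(A))^{-c}\min\{|A|^k,p\}.
\end{equation}
With $k=4$ this is the conjectured bound for every $d\ge9$.

(ii) For $d\ge4$ the integer $k=\lfloor(d-2)/2\rfloor$ satisfies $k\ge1$ and $d\ge2k+2$, and the hypothesis says that $|A|^k>p$. Apply Theorem~\ref{thm:lower}(ii).

(iii) The lower bound is \eqref{eq:log} with $k=\lfloor(d-1)/2\rfloor$, and the upper bound is Theorem~\ref{thm:upper}(i).
\end{proof}

\begin{thebibliography}{9}
\bibitem{KPSV}
Doowon Koh, Thang Pham, Chun-Yen Shen, Le Anh Vinh,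
\emph{On the determinants and permanents of matrices with restricted entries over prime fields},
arXiv:1801.03432 (2018).
\end{thebibliography}
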